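\title{Deterministic Online Minimum Linear Arrangement of Cliques and Lines Has Logarithmic Competitive Ratio}

\begin{abstract}
In online minimum linear arrangement, a graph on $n$ nodes is revealed step by step, and an algorithm must maintain a permutation of the nodes that is a minimum linear arrangement of the current graph, paying one unit for each swap of adjacent nodes. We consider the two settings in which every revealed graph is a disjoint union of cliques or a disjoint union of paths, and we answer the question whether every deterministic algorithm has competitive ratio linear in $n$. The answer is no in both settings: there are deterministic algorithms with ratio at most $64\log_2 n$ for cliques and at most $116\log_2 n$ for paths. In each setting every algorithm, deterministic or randomized, has ratio at least $(\lfloor\log_2 n\rfloor-3)/6$, so the optimal deterministic ratio is $\Theta(\log n)$.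
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be an undirected graph on $n$ nodes. A permutation $\pi$ of $V$ assigns to each node $x$ a position $\pi(x)\in\{1,\dots,n\}$, and $\pi$ is a \emph{minimum linear arrangement} (MinLA) of $G$ if it minimizes $\sum_{\{x,y\}\in E}|\pi(x)-\pi(y)|$, the total length of the edges when the nodes are placed on a line.

In the online problem the node set $V$ is fixed and the graph is revealed piece by piece, possibly in an adversarial order. The revealed graphs are $G_0,G_1,\dots,G_T$, where $G_0$ has no edges and each $G_t$ contains $G_{t-1}$. The algorithm starts in a given permutation $\pi_0$. In step $t$ it receives $G_t$ and must move from $\pi_{t-1}$ to a permutation $\pi_t$ that is a MinLA of $G_t$; we call such a permutation \emph{feasible} at time $t$. The cost of the step is the number of swaps of adjacent nodes needed to turn $\pi_{t-1}$ into $\pi_t$, and the goal is to minimize the total cost. We study two settings.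
\begin{itemize}
\item[(a)] \emph{Cliques.} Every $G_t$ is a disjoint union of cliques. A request names two nodes in different cliques of $G_{t-1}$, and $G_t$ arises by replacing these two cliques with one clique on the union of their node sets.
\item[(b)] \emph{Lines.} Every $G_t$ is a disjoint union of paths. A request is an edge that joins an endpoint of one path of $G_{t-1}$ to an endpoint of a different path, and $G_t$ is $G_{t-1}$ plus this edge.
\end{itemize}

For a request sequence $\sigma$, which includes $\pi_0$, let $\mathrm{OPT}(\sigma)$ be the minimum total cost of an offline solution, that is, of a sequence of permutations that starts in $\pi_0$, is feasible at every time, and is chosen with knowledge of $\sigma$. A deterministic online algorithm $\mathrm{ALG}$ chooses $\pi_t$ from $\pi_0$ and the first $t$ requests alone; $\mathrm{ALG}(\sigma)$ is its total cost. Its \emph{competitive ratio} on $n$ nodes is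
\[
R_{\mathrm{ALG}}(n)=\sup_{\sigma:\ \mathrm{OPT}(\sigma)>0}\frac{\mathrm{ALG}(\sigma)}{\mathrm{OPT}(\sigma)},
\]
where $\sigma$ ranges over all initial permutations and request sequences on $n$ nodes in the given setting. (For $n=2$ no sequence has $\mathrm{OPT}(\sigma)>0$, and we read the supremum as $0$.) For a randomized algorithm, $\mathrm{ALG}(\sigma)$ is the expected cost against an \emph{oblivious} adversary, one that fixes $\sigma$ in advance. An algorithm is \emph{$c$-competitive} if $R_{\mathrm{ALG}}(n)\le c$.

The ratio measures the price of not knowing the future, and this ignorance matters from the first request on. If that request joins the nodes at positions $p<q$, they must become neighbors, so each of the $q-p-1$ nodes between them has to pass one of the two. The new pair may be placed at any of the $q-p$ gaps among those nodes, always at the minimum cost $q-p-1$. Only later requests tell which gap was the right one.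

The following facts are known; none of them is used in our proofs. In both settings there is an $8\ln n$-competitive randomized algorithm, and a $c$-competitive randomized algorithm for online MinLA must have $c\ge\frac1{16}\log n$. There is a family of $O(n)$-competitive deterministic algorithms, which upon each request move to a feasible permutation with the lowest swap distance to $\pi_0$, and any deterministic algorithm that always moves to such a permutation is no better than $\Omega(n)$-competitive. This leaves the question, which comes from the paper of Dallot, Pacut, Bienkowski, Melnyk and Schmid~\cite{DPBMS}, whether the competitive ratio of every deterministic algorithm is linear. Precisely: for setting (a), and separately for setting (b), is there an absolute constant $c>0$ such that for all sufficiently large $n$ every deterministic online algorithm satisfies $R_{\mathrm{ALG}}(n)\ge cn$?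

One may well guess that there is. Against a deterministic algorithm the adversary can foresee every permutation and can choose each request so as to punish the last decision. Nevertheless the answer is no in both settings.

\begin{theorem}\label{thm:upper}
For every $n\ge2$ there is a deterministic online algorithm with $R_{\mathrm{ALG}}(n)\le64\log_2n$ in setting~{\rm(a)}, and there is one with $R_{\mathrm{ALG}}(n)\le116\log_2n$ in setting~{\rm(b)}.
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $n\ge4$. In setting~{\rm(a)}, and also in setting~{\rm(b)}, every online algorithm, deterministic or randomized against an oblivious adversary, satisfies $R_{\mathrm{ALG}}(n)\ge(\lfloor\log_2n\rfloor-3)/6$.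
\end{theorem}

By Theorem~\ref{thm:upper}, $R_{\mathrm{ALG}}(n)/n\to0$ for suitable deterministic algorithms, so no constant $c$ as in the question exists, either for cliques or for lines. The two theorems together show that the optimal deterministic ratio is $\Theta(\log n)$ in each setting and that randomization improves the optimal ratio by at most a constant factor. The constants have not been optimized.

The algorithm places each component at the position that one of its nodes, an approximate median, has in $\pi_0$; in setting (b) it also keeps an orientation of each path. Both choices are revised only when they have become bad by a constant factor. Section~\ref{sec:prelim} describes the feasible permutations and the accounting scheme, and Section~\ref{sec:example} works out the idea for a single growing component. Sections~\ref{sec:blocks} and~\ref{sec:lines} prove Theorem~\ref{thm:upper} for cliques and for lines, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.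

\section{Feasible permutations, inversions and charging}\label{sec:prelim}

A \emph{component} is a connected component of the current graph. A set of nodes is \emph{contiguous} in a permutation if it occupies consecutive positions. A \emph{layout} of a path is a listing of its nodes in path order; a path with at least two nodes has exactly two layouts, each the reverse of the other.

\begin{lemma}\label{lem:feasible}
In setting~{\rm(a)}, a permutation is feasible if and only if every component is contiguous. In setting~{\rm(b)}, a permutation is feasible if and only if every component is contiguous and its nodes appear in one of its layouts.
\end{lemma}

\begin{proof}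
A clique on positions $p_1<\dots<p_s$ has total edge length $\sum_{i<j}(p_j-p_i)\ge\sum_{i<j}(j-i)$, with equality if and only if the positions are consecutive. A path $v_1,\dots,v_s$ has total edge length at least $s-1$, with equality if and only if $\pi(v_{i+1})-\pi(v_i)=\pm1$ for all $i$. Two successive differences of opposite sign would put $v_{i-1}$ and $v_{i+1}$ on the same position, so all signs agree, and equality means that the path is contiguous and in path order. In both settings, listing the components one after another attains all these lower bounds at once. Hence a permutation is a MinLA exactly when it attains each of them.
\end{proof}

We use the standard formula for the swap distance: \emph{the number of adjacent swaps needed to turn $\pi$ into $\pi'$ equals the number of pairs of nodes that $\pi$ and $\pi'$ order differently.} Indeed, a swap changes the order of exactly one pair; and if $\pi\ne\pi'$, then some pair of neighbors in $\pi$ is ordered differently by $\pi'$, and swapping it lowers the count by one. So the cost of a step is the number of pairs that the step \emph{flips}, where a pair is flipped if its order after the step differs from its order before.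

We write $x<y$ if $x$ precedes $y$ in $\pi_0$; the symbols $<$ and $\le$ between nodes always refer to $\pi_0$. An \emph{inversion} of a permutation is a pair of nodes that it orders opposite to $\pi_0$. For disjoint sets $X,Y$ we write $X\times Y$ for the set of pairs $\{u,v\}$ with $u\in X$ and $v\in Y$.

To prove an upper bound on the ratio we need a lower bound on $\mathrm{OPT}$, and we do not know how the optimal solution moves. We use only that it starts in $\pi_0$ and is feasible at all times: whenever feasibility forces inversions, they were paid for. Fix a request sequence $\sigma$ and an optimal offline solution $\pi^*_0=\pi_0,\pi^*_1,\dots,\pi^*_T$, and let $I_t$ be the set of inversions of $\pi^*_t$.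

\begin{lemma}[Charging]\label{lem:charge}
Suppose that for each $t$ the cost of an algorithm in step $t$ is written as a sum of nonnegative charges to pairs in $I_t$, and that every pair receives total charge at most $M$ over all steps. Then $\mathrm{ALG}(\sigma)\le M\cdot\mathrm{OPT}(\sigma)$.
\end{lemma}

\begin{proof}
Let $I=\bigcup_tI_t$. A pair in $I_t$ is ordered differently by $\pi^*_0$ and $\pi^*_t$, so it is flipped in at least one step of the offline solution. Each step costs the number of pairs it flips, so $|I|\le\mathrm{OPT}(\sigma)$. Only pairs in $I$ are charged, so $\mathrm{ALG}(\sigma)\le M|I|$.
\end{proof}

\section{One growing component}\label{sec:example}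

The main idea is visible when one component grows around one outside node. Let $V=\{-m,\dots,m\}$, with $\pi_0$ the increasing order. The first request joins $-1$ and $1$. From then on the only nontrivial component is $X=\{-l,\dots,-1\}\cup\{1,\dots,r\}$, and each request joins $-l-1$ to $-l$ or $r+1$ to $r$. These requests are valid in both settings; in (b), the increasing order is a layout of $X$. We call $(l,r)$ the \emph{state}.

A feasible permutation puts $0$ before all of $X$, and then has at least $l$ inversions, or after all of $X$, and then has at least $r$. If the final state is $(l,r)$, then $\mathrm{OPT}=\min(l,r)$: the final permutation has at least this many inversions, and the offline solution can move $0$ at the first request to just before $-l$ or just after $r$ and then never move again. The online algorithm has to guess the side.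

\emph{Reacting at once fails.} In state $(l,r)$, moving $0$ just past the shorter side of $X$ gives a feasible permutation with $\min(l,r)$ inversions. Hence a feasible permutation closest to $\pi_0$ has $0$ before $X$ if $l<r$ and after $X$ if $l>r$. Let $m\ge3$, and let the states pass through $(1,2),(3,2),(3,4),(5,4),\dots$, two nodes being added on the shorter side each time, until $|X|=2m-1$. Between size $2j+1$ and size $2j+3$ the node $0$ passes $2j+1$ nodes. An algorithm that always moves to a closest feasible permutation pays at least $\sum_{j=1}^{m-2}(2j+1)=m(m-2)$, while $\mathrm{OPT}=m-1$. The ratio is linear. The algorithm pays $|X|$ to gain a single inversion, again and again.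

\emph{Never reacting fails.} An algorithm that keeps $0$ before $X$ ends the sequence $(1,1),(2,1),\dots,(m,1)$ with at least $m$ inversions, while $\mathrm{OPT}=1$.

\emph{Reacting late.} Let $X$ carry a \emph{representative} $\rho\in X$, put $0$ before $X$ if $0<\rho$ and after $X$ if $\rho<0$, and keep all other pairs in increasing order. Keep $\rho$ as long as at least a quarter of the nodes of $X$ are $\le\rho$ and at least a quarter are $\ge\rho$; when this fails, \emph{reset} $\rho$ to the median of $X$. Start with $\rho=1$. On the alternating sequence above $|l-r|\le1$, so $\rho=1$ is never reset, and the only cost is one swap for each left node that has to pass $0$ to join $X$. Now let the adversary always add a node on the side of $X$ where $0$ currently sits, so that the algorithm's choice gets worse with each request. For $m\ge9$ the run begins as follows.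
\begin{center}
\begin{tabular}{llll}
\hline
states & $\rho$ & node $0$ is & cost per step\\
\hline
$(1,1),(2,1),(3,1)$ & $1$ & before $X$ & $1$\\
$(4,1)$ & reset to $-2$ & after $X$ & $4$\\
$(4,2),\dots,(4,8)$ & $-2$ & after $X$ & $1$\\
$(4,9)$ & reset to $3$ & before $X$ & $12$\\
\hline
\end{tabular}
\end{center}
In state $(4,1)$ only $1<5/4$ node is $\ge1$, and the median of the five nodes is $-2$; the node $0$ passes the four old nodes. In state $(4,9)$ only $3<13/4$ nodes are $\le-2$, and the median of the thirteen nodes is $3$; the node $0$ passes the twelve old nodes.

Two kinds of cost appear, and each can be charged to inversions of the offline solution, whichever side it has chosen for $0$.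
\begin{itemize}
\item \emph{The newcomer passes $0$.} Suppose that $r+1$ joins while $\rho<0$; the cost is $1$. If the offline solution has $0$ after $X$, then $\{0,r+1\}$ is one of its inversions and takes the charge. If it has $0$ before $X$, then $\{0,y\}$ is an inversion for each of the at least $|X|/4$ nodes $y\le\rho$, and each takes at most $4/|X|$. As $X$ grows, these small charges to a fixed pair add up like a harmonic series, to a logarithm.
\item \emph{The old nodes pass $0$.} This happens only at a reset. At $(4,9)$ the old representative lies left of $0$ with a quarter of the twelve old nodes at or below it, and the new one lies right of $0$ with half of $X$ at or above it. So the offline solution has at least three inversions with $0$, and each takes at most $12/3=4$. A median cannot become badly unbalanced until $X$ has doubled (here the sizes at the resets are $5$ and $13$), so a pair is charged in this way only logarithmically often.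
\end{itemize}
The adversary can still punish each decision, but to force an expensive move it must double the component, and it can do so only $\log_2n$ times.

\section{Representatives and the order of the blocks}\label{sec:blocks}

We now define, for both settings, the order in which the algorithm lists the components, and we bound the cost of changing it. In setting (a) this is the whole cost.

In step $t$ two components merge. We name them $A$ and $B$ with $|A|\le|B|$, ties being broken by a fixed rule, call $A$ the \emph{smaller part} and $B$ the \emph{larger part}, and put $C=A\cup B$. The letter $Z$ denotes any other component at step $t$. For a node $y$ let $X_t(y)$ be its component after step $t$.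

\subsection*{The rule for representatives}
A node $\rho$ of a set $X$ is \emph{balanced} in $X$ if at least $|X|/4$ nodes of $X$ are $\le\rho$ and at least $|X|/4$ nodes of $X$ are $\ge\rho$. The \emph{median} of $X$ is its $\lceil|X|/2\rceil$-th node in the order of $\pi_0$. There are $\lceil|X|/2\rceil$ nodes of $X$ that are $\le$ the median and $\lfloor|X|/2\rfloor+1$ that are $\ge$ it; both numbers are at least $|X|/2$.

Every component has a representative. A singleton represents itself. When $A$ and $B$ merge, let $b$ be the representative of $B$.
\begin{itemize}
\item If $b$ is balanced in $C$, then $C$ \emph{inherits} $b$ as its representative.
\item Otherwise the median of $C$ becomes its representative. We say that step $t$ is a \emph{reset} for every node of $C$.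
\end{itemize}
Thus at all times every representative is balanced in its component. The algorithm lists the components as contiguous blocks, sorted by the $\pi_0$-order of their representatives. At time $0$ this is $\pi_0$. The order inside the blocks depends on the setting, but in both settings only the order inside $C$ may change in step $t$. The representative is inherited from the larger part because then, unless there is a reset, $B$ keeps its place among the other blocks and only the smaller part travels.

In step $t$, pairs inside a component $Z$ keep their order, and so do pairs between two components $Z,Z'$, whose representatives do not change. For $P\in\{A,B\}$ the pairs in $P\times Z$ are either all flipped or all kept, because both before and after the step all of $P$ lies on one side of the block $Z$; in the first case we say that $P$ \emph{passes} $Z$. So the cost of step $t$ is the sum of the \emph{external cost} $\sum|P||Z|$, taken over all $P\in\{A,B\}$ and $Z$ such that $P$ passes $Z$, and the \emph{internal cost}, the number of flipped pairs inside $C$.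

\subsection*{Balance forces inversions}
The purpose of balance is that the order of two representatives is the order of a constant fraction of all pairs between their components.

\begin{lemma}\label{lem:cross}
Let $X,Y$ be disjoint sets with balanced nodes $x\in X$, $y\in Y$, and let $x<y$. Every permutation that puts all of $Y$ before all of $X$ has at least $|X||Y|/16$ inversions in $X\times Y$.
\end{lemma}

\begin{proof}
If $u\in X$, $v\in Y$ and $u\le x<y\le v$, then $u<v$ while $v$ is placed before $u$. There are at least $|X|/4$ choices for $u$ and at least $|Y|/4$ for $v$.
\end{proof}

When $P$ passes $Z$, the old representative of $P$ lies on one side of the representative of $Z$ and the new representative of $C$ lies on the other. The offline solution has to put $Z$ on one side of all of $C$, so it disagrees with one of the two.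

\begin{lemma}\label{lem:pass}
Let $P\in\{A,B\}$ pass $Z$ in step $t$. Then
\[
|I_t\cap(P\times Z)|\ge\frac{|P||Z|}{16}\qquad\text{or}\qquad|I_t\cap(C\times Z)|\ge\frac{|C||Z|}{16}.
\]
\end{lemma}

\begin{proof}
Let $p,c,\zeta$ be the representatives of $P,C,Z$; each is balanced in its set. The order of $P$ and $Z$ is that of $p$ and $\zeta$ before the step and that of $c$ and $\zeta$ after it, so $p<\zeta<c$ or $c<\zeta<p$. By Lemma~\ref{lem:feasible}, $C$ and $Z$ are contiguous in $\pi^*_t$, so one of them entirely precedes the other. We apply Lemma~\ref{lem:cross} to $\pi^*_t$ with $(X,Y)$ chosen as follows. If $p<\zeta<c$, take $(P,Z)$ when $Z$ precedes $C$, and $(Z,C)$ when $C$ precedes $Z$. If $c<\zeta<p$, take $(C,Z)$ when $Z$ precedes $C$, and $(Z,P)$ when $C$ precedes $Z$.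
\end{proof}

This is the only property of the offline solution needed for the external cost, and it holds in both settings.

\subsection*{Two logarithmic budgets}
Lemma~\ref{lem:pass} says where to put the charges. It remains to see that no pair is charged too much over time, and for this every node gets two budgets. The first replaces the harmonic series of Section~\ref{sec:example}. Define the \emph{growth} of a node $y$ in step $t$ as
\[
g_t(y)=\log_2\frac{|X_t(y)|}{|X_{t-1}(y)|}\ \ge0 .
\]

\begin{lemma}\label{lem:growth}
For every node $y$ we have $\sum_tg_t(y)\le\log_2n$. In step $t$, we have $g_t(y)\ge1$ for $y\in A$ and $g_t(y)\ge|A|/|B|$ for $y\in B$.
\end{lemma}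

\begin{proof}
The sum telescopes to $\log_2|X_T(y)|\le\log_2n$. For $y\in A$ we have $|C|\ge2|A|$. For $y\in B$ we have $g_t(y)=\log_2(1+u)$ with $u=|A|/|B|\in[0,1]$, and $\log_2(1+u)\ge u$ on $[0,1]$ because the left side is concave and equals $u$ at $u=0$ and $u=1$.
\end{proof}

The second budget is the number of resets. It rests on the gap between the fraction $1/2$ that a new representative has on each side and the fraction $1/4$ at which it is given up.

\begin{lemma}\label{lem:resets}
Every node has at most $\log_2n$ resets.
\end{lemma}

\begin{proof}
Let $t_1<t_2$ be consecutive resets of a node $y$, and let $X_i=X_{t_i}(y)$. We show that $|X_2|\ge2|X_1|$. If $y$ is in the smaller part at some step $t$ with $t_1<t\le t_2$, its component at least doubles in that step. Otherwise $y$ is in the larger part at each of its merges in these steps, and none of them before $t_2$ is a reset. So the median $\rho$ of $X_1$, chosen at $t_1$, is inherited each time and is the representative of $B$ in step $t_2$. At least $|X_1|/2$ nodes of $X_1\subseteq X_2$ are $\le\rho$, and at least $|X_1|/2$ are $\ge\rho$. Since $\rho$ is not balanced in $X_2$, we get $|X_1|/2<|X_2|/4$.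

At any reset, one of the two counts for $b$ is less than $|C|/4$, and it is at least $1$ because $b$ counts itself; so $|C|>4$. Hence at the $i$-th reset of $y$ we have $4\cdot2^{i-1}<|C|\le n$, and $i\le\log_2n$.
\end{proof}

\begin{proposition}\label{prop:external}
In both settings, the external cost of each step $t$ can be charged to $I_t$ so that every pair receives at most $64\log_2n$ in total.
\end{proposition}

\begin{proof}
Whenever $P$ passes $Z$ in step $t$, we spread the cost $|P||Z|$ evenly over $I_t\cap(P\times Z)$ if the first alternative of Lemma~\ref{lem:pass} holds, and over $I_t\cap(C\times Z)$ otherwise. Each charged pair receives at most $16$ in the first case and at most $16|P|/|C|$ in the second. A charged pair $\{y,z\}$ has exactly one node in $C$, say $y$, and $z$ determines $Z$; so in step $t$ it receives at most one charge with $P=A$ and at most one with $P=B$.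

\emph{Charges with $P=A$.} The charge is at most $16g_t(y)$. If $y\in A$, it is at most $16$, and $g_t(y)\ge1$. If $y\in B$, we are in the second case, and the charge is at most $16|A|/|C|\le16|A|/|B|\le16g_t(y)$ by Lemma~\ref{lem:growth}. Either node of the pair may play the role of $y$ at different steps, so the total is at most $16\sum_t\bigl(g_t(y)+g_t(z)\bigr)\le32\log_2n$.

\emph{Charges with $P=B$.} The charge is at most $16$. If $C$ inherits $b$, then $B$ passes nothing, so such a charge occurs only when step $t$ is a reset for the node of the pair that lies in $C$. By Lemma~\ref{lem:resets}, applied to both nodes, the total is at most $16\cdot2\log_2n=32\log_2n$.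
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper} for cliques]
In setting (a), let the nodes of $C$ keep their previous relative order. The algorithm is deterministic and online, its permutations are feasible by Lemma~\ref{lem:feasible}, and the internal cost is $0$. Proposition~\ref{prop:external} and Lemma~\ref{lem:charge} give $\mathrm{ALG}(\sigma)\le64\log_2n\cdot\mathrm{OPT}(\sigma)$ for every $\sigma$.
\end{proof}

\section{Orientations of paths}\label{sec:lines}

In setting (b) the order inside a block is no longer free: the merged path $C$ must appear in one of its two layouts, and this can force $A$ or $B$ to be reversed or to change places. We keep the order of the blocks from Section~\ref{sec:blocks} and now choose the layouts.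

For a path $X$ let $N_X=\binom{|X|}2$, and for a layout $\lambda$ of $X$ let $q(\lambda)$ be the number of its inversions, that is, of pairs in $X$ that $\lambda$ orders opposite to $\pi_0$. The reverse layout $\bar\lambda$ has $q(\bar\lambda)=N_X-q(\lambda)$. In either layout of $C$, the parts $A$ and $B$ are contiguous and appear in one of their own layouts. So if $|B|\ge2$, exactly one layout of $C$ agrees with the algorithm's current layout of $B$; we call it the \emph{continuation} and denote it by $\lambda$.

As with the position of a block, both extreme policies fail.

\begin{example}[Always continuing]\label{ex:continue}
Let $V=\{1,\dots,n\}$ with $n\ge3$ and $\pi_0$ increasing, and let the requests be $\{1,2\},\{1,3\},\{3,4\},\dots,\{n-1,n\}$. The final path is $2,1,3,\dots,n$, and $\mathrm{OPT}=1$: swap $1$ and $2$ at the first request. An algorithm that lays out $1,2$ and then always takes the continuation ends in $n,\dots,3,1,2$, which has $\binom n2-1$ inversions.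
\end{example}

\begin{example}[Always taking the layout with fewer inversions]\label{ex:greedy}
Let $V=\{-m,\dots,m\}$ with $\pi_0$ increasing, and build the path $0,1,-1,2,-2,\dots,m,-m$ by appending one node at a time. For the layout in this order consider $2q-N$, the number of inverted pairs minus the number of other pairs. Appending a node to a path of size $s$ changes it by $-s$ if the node is larger than all earlier ones and by $+s$ if it is smaller. So for sizes $2,3,4,5,\dots$ it takes the values $-1,1,-2,2,\dots$, and the better layout changes at every step. Reversing the old path each time costs at least $\sum_{s=2}^{n-1}\binom s2=\binom n3$, while $\mathrm{OPT}\le\binom n2$, since the final layout is feasible throughout. The ratio is at least $(n-2)/3$.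
\end{example}

\subsection*{The rule for layouts}
We therefore continue the layout of the larger part until it has become very bad. When $A$ and $B$ merge:
\begin{itemize}
\item if $|B|=1$, so that $|C|=2$, lay out $C$ as in $\pi_0$;
\item if $|B|\ge2$ and $q(\lambda)\le\frac34N_C$, use $\lambda$;
\item if $|B|\ge2$ and $q(\lambda)>\frac34N_C$, use $\bar\lambda$, which has $q(\bar\lambda)<\frac14N_C$. We say that step $t$ is a \emph{turn} for every node of $C$.
\end{itemize}
In Example~\ref{ex:continue}, this rule accepts $3,1,2$ because $2\le\frac34\cdot3$, rejects $4,3,1,2$ because $5>\frac34\cdot6$, turns to $2,1,3,4$, and never pays again; the total cost is $2+3=5$.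

At all times the current layout of each path $X$ has at most $\frac34N_X$ inversions. We use this in the following form:
\begin{equation}\label{eq:reverse}
\text{the reverse of the current layout of $X$ has at least $\tfrac14N_X$ inversions.}
\end{equation}

If $|B|=1$, the two singletons are ordered as in $\pi_0$ before and after the step, and the internal cost is $0$. Let $|B|\ge2$ from now on. By Lemma~\ref{lem:feasible}, $\pi^*_t$ lays out $C$ as $\lambda$ or as $\bar\lambda$. The difficulty is the second case. The algorithm may pay for rearranging $A$ into a layout that the offline solution does not use, and then the pairs that were paid for need not be inversions of $\pi^*_t$. But then $\pi^*_t$ shows $B$ in the reverse of its layout before the step, and \eqref{eq:reverse} yields: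
\begin{equation}\label{eq:B}
\text{if $\pi^*_t$ lays out $C$ as $\bar\lambda$, then $I_t$ contains at least $\tfrac14N_B$ pairs inside $B$.}
\end{equation}
Since $B$ is the larger part, these pairs are numerous enough that each of them is charged only in proportion to $|A|/|B|$, which the growth budget covers.

\subsection*{Steps without a turn}

\begin{proposition}\label{prop:noturn}
The internal cost of each step $t$ that is not a turn can be charged to $I_t$ so that every pair receives at most $20\log_2n$ in total.
\end{proposition}

\begin{proof}
The algorithm uses $\lambda$, so no pair inside $B$ is flipped. The pairs inside $A$ are all flipped or all kept, and the same holds for the pairs in $A\times B$. So there are two possible costs.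

(i) \emph{$A$ is reversed}, at cost $N_A$, with $|A|\ge2$. By \eqref{eq:reverse} for the layout of $A$ before the step, $\lambda$ has at least $N_A/4$ inversions inside $A$. If $\pi^*_t$ uses $\lambda$, we spread $N_A$ evenly over these, and each receives at most $4$. If $\pi^*_t$ uses $\bar\lambda$, we spread it over the pairs in \eqref{eq:B}, and each receives at most
\[
\frac{4N_A}{N_B}=\frac{4|A|(|A|-1)}{|B|(|B|-1)}\le\frac{4|A|}{|B|}.
\]

(ii) \emph{$A$ and $B$ change places}, at cost $|A||B|$. Let $a,b$ be their representatives, whose order is the order of the blocks before the step. Either $a<b$ and $\lambda$ puts $B$ before $A$, or $b<a$ and $\lambda$ puts $A$ before $B$. Lemma~\ref{lem:cross}, with $(X,Y)=(A,B)$ or $(B,A)$ respectively, shows that $\lambda$ has at least $|A||B|/16$ inversions in $A\times B$. If $\pi^*_t$ uses $\lambda$, we spread the cost over these, and each receives at most $16$. If $\pi^*_t$ uses $\bar\lambda$, we spread it over the pairs in \eqref{eq:B}, and since $|B|-1\ge|B|/2$, each receives at most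
\[
\frac{|A||B|}{N_B/4}=\frac{8|A|}{|B|-1}\le\frac{16|A|}{|B|}.
\]

Now fix a pair. It is charged only from the step at which its two nodes first lie in one component; let $x$ be the node that is in the smaller part at that step. By Lemma~\ref{lem:growth}, at that step the pair lies in $A\times B$ and receives at most $16\le16g_t(x)$. At a later step it lies inside $A$ and receives at most $4\le4g_t(x)$, or it lies inside $B$ and receives at most $(4+16)|A|/|B|\le20g_t(x)$, or it lies outside $C$ and receives nothing. The total is at most $20\sum_tg_t(x)\le20\log_2n$.
\end{proof}

\subsection*{Turns}
A turn may flip almost every pair inside $C$, so turns must be rare. The argument parallels Lemma~\ref{lem:resets}, with pairs in place of nodes: a freshly turned layout has fewer than a quarter of its pairs inverted, and it takes many new pairs to raise this fraction above three quarters.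

\begin{lemma}\label{lem:turns}
Every node has at most $\frac43\log_2n$ turns.
\end{lemma}

\begin{proof}
At a turn $|B|\ge2$, so $|C|\ge3$ and $N_C\ge3$. Let $t_1<t_2$ be consecutive turns of a node $x$, let $X_i=X_{t_i}(x)$ and $N_i=N_{X_i}$. We show that $N_2>3N_1$.

Suppose that $x$ is in the smaller part at some step $t$ with $t_1<t\le t_2$. With $s=|X_1|$ we then have $|X_2|\ge2s$, so $N_2\ge s(2s-1)\ge2s(s-1)=4N_1>3N_1$.

Otherwise $x$ is in the larger part at each of its merges in these steps, and none of them before $t_2$ is a turn. So the layout of $X_1$ chosen at $t_1$ is continued each time, and it is still contained in the continuation $\lambda$ considered in step $t_2$. It has fewer than $N_1/4$ inversions, and $X_2$ has only $N_2-N_1$ pairs that are not inside $X_1$. Therefore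
\[
\tfrac34N_2<q(\lambda)<\tfrac14N_1+(N_2-N_1)=N_2-\tfrac34N_1,
\]
which gives $N_2>3N_1$.

Hence at the $i$-th turn of $x$ we have $3^i\le N_C\le n^2/2$, so $i\le2\log_3n=2\log_32\cdot\log_2n$. Finally $\log_32<2/3$ because $2^3<3^2$.
\end{proof}

\begin{proposition}\label{prop:turn}
The internal cost of each turn $t$ can be charged to $I_t$ so that every pair receives at most $32\log_2n$ in total.
\end{proposition}

\begin{proof}
The internal cost is at most $N_C$. If $\pi^*_t$ uses $\lambda$, then $I_t$ contains $q(\lambda)>\frac34N_C$ pairs inside $C$. If it uses $\bar\lambda$, then $I_t$ contains at least $N_B/4$ pairs inside $C$ by \eqref{eq:B}. From $|C|\le2|B|$ we get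
\[
\frac{N_C}{N_B}\le\frac{2|B|(2|B|-1)}{|B|(|B|-1)}=\frac{2(2|B|-1)}{|B|-1}\le6,
\]
where the last inequality is equivalent to $|B|\ge2$. So in both cases $I_t$ contains at least $N_C/24$ pairs inside $C$. We spread the cost evenly over them, and each receives at most $24$. A pair is charged only when the step is a turn for both of its nodes, so by Lemma~\ref{lem:turns} it receives at most $24\cdot\frac43\log_2n=32\log_2n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper} for lines]
The algorithm that orders the blocks by representatives and chooses layouts by the rule above is deterministic and online, and its permutations are feasible by Lemma~\ref{lem:feasible}. By Propositions~\ref{prop:external}, \ref{prop:noturn} and~\ref{prop:turn}, its cost can be charged so that every pair receives at most $(64+20+32)\log_2n$. Lemma~\ref{lem:charge} gives $\mathrm{ALG}(\sigma)\le116\log_2n\cdot\mathrm{OPT}(\sigma)$ for every $\sigma$.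
\end{proof}

\section{A logarithmic lower bound}\label{sec:lower}

The analysis above allows a pair to be charged once for each doubling of a component. We now show that this loss is unavoidable. Components of equal size are merged along random perfect matchings, level by level. One permutation is compatible with the whole hierarchy, so the offline solution flips each pair at most once. An online algorithm cannot foresee the next matching, and we show that it flips a constant fraction of all pairs on almost every level.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $k=\lfloor\log_2n\rfloor\ge2$ and $s=2^k$, and let $S$ be the set of the first $s$ nodes of $\pi_0$. The other nodes are never requested. We generate a random request sequence $\sigma$, independently of the algorithm, in levels $j=0,\dots,k-1$. At the start of level $j$ the set $S$ is split into $m=s/2^j$ components of size $2^j$. We choose a perfect matching of these components and merge the matched pairs one after another. The order of the merges and the nodes named in the requests, which in setting (b) are endpoints of the paths, are chosen by a fixed rule. On level $0$ we match the $i$-th node of $\pi_0$ with the $(i+s/2)$-th, for $1\le i\le s/2$. On each level $j\ge1$ the matching is uniformly random and independent of the earlier levels. Level $0$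 is fixed only to guarantee $\mathrm{OPT}(\sigma)>0$.

\emph{The offline cost.} For every outcome $\sigma$ there is an order of $S$ in which every component that ever occurs appears as Lemma~\ref{lem:feasible} requires. In setting (a), list the final component recursively: the nodes of one of the two parts from which it was merged, then the nodes of the other. In setting (b), take a layout of the final path, of which every earlier component is a subpath. Placing $S$ in this order on the first $s$ positions and leaving the other nodes in place gives a permutation that is feasible at all times. The offline solution can move there at the first request, so $\mathrm{OPT}(\sigma)\le\binom s2<s^2/2$. At some time on level $0$, the nodes at positions $1$ and $1+s/2\ge3$ of $\pi_0$ form a component of size $2$ and must be neighbors, so $\pi_0$ is not feasible then and $\mathrm{OPT}(\sigma)>0$.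

\emph{The online cost of one level.} Fix $j\ge1$, the requests before level $j$, and the random bits of the algorithm, if any. Let $\tau$ and $\tau'$ be the orders of $S$ in the algorithm's permutations before and after level $j$. Every pair that $\tau$ and $\tau'$ order differently is flipped during the level, so the cost of the level is at least the number $F$ of such pairs. In $\tau$ the $m$ old components are contiguous, and in $\tau'$ the union of each matched pair is contiguous.

Let $\{X,Y\}$ be a matched pair, with $X$ before $Y$ in $\tau$, and let $z$ be a node that lies between $X$ and $Y$ in $\tau$. In $\tau'$ the node $z$ lies before all of $X\cup Y$, and then its order with every node of $X$ has changed, or after all of $X\cup Y$, and then its order with every node of $Y$ has changed. This gives $2^j$ pairs $\{u,z\}$ with $u\in X\cup Y$ that count toward $F$. Let $W$ be the sum, over all matched pairs, of the number of components between the two in $\tau$. There are $2^jW$ choices of $(\{X,Y\},z)$. A given pair of nodes arises from at most two of them, because once we decide which of its nodes is $z$, the other node determines $\{X,Y\}$. Hence $F\ge\frac12\cdot2^j\cdot2^jW$.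

The order $\tau$ is determined by the data we have fixed, and the matching of level $j$ is independent of these data. Any two given components are matched with probability $1/(m-1)$. The sum, over all pairs of components, of the number of components between them in $\tau$ is $\binom m3$, since each triple of components contributes once, through its middle member. Therefore
\[
E[W]=\frac1{m-1}\binom m3=\frac{m(m-2)}6,
\]
and the expected cost of level $j$ is at least
\[
\frac{4^j\,m(m-2)}{12}=\frac{s\,(s-2^{j+1})}{12}.
\]
This bound holds for every value of the fixed data, so it also holds unconditionally.

\emph{Summation.} Since $\sum_{j=1}^{k-1}2^{j+1}=2^{k+1}-4=2s-4$, the expectation of the total cost over $\sigma$ and the random bits is at least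
\[
\frac{(k-1)s^2-s(2s-4)}{12}\ge\frac{(k-3)s^2}{12}.
\]
There are finitely many outcomes $\sigma$, so one of them has $\mathrm{ALG}(\sigma)\ge(k-3)s^2/12$, and it satisfies $0<\mathrm{OPT}(\sigma)<s^2/2$. For $k>3$ this gives $R_{\mathrm{ALG}}(n)\ge(k-3)/6$, and for $k\le3$ the bound holds because $R_{\mathrm{ALG}}(n)\ge0$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{DPBMS}
Julien Dallot, Maciej Pacut, Marcin Bienkowski, Darya Melnyk and Stefan Schmid,
\emph{Learning Minimum Linear Arrangement of Cliques and Lines},
arXiv:2405.15963 (2024).

\end{thebibliography}
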